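\title{Uniqueness for the $D^{1,p}$-critical Hartree equation with the $p$-Laplacian}

\begin{abstract}
Let $N\ge3$ and $1<p<N/2$. We prove that the nonnegative nontrivial $D^{1,p}(\mathbb{R}^N)$-weak solutions of $-\Delta_pu=(|x|^{-2p}*|u|^p)|u|^{p-2}u$ are exactly the dilates and translates $\lambda^{(N-p)/p}\widehat U(\lambda(x-x_0))$ of one radial function $\widehat U$, as conjectured by Dai, Li and Liu. In the variable $\log r$ the radial equation becomes a Riccati equation for $-ru'/u$ coupled to a convolution on the line, and we slide the graphs of $-ru'/u$ of two solutions against each other. The strict comparison that this requires comes from log-concavity of the kernel when $p\le N/2-1$ and from a covariance inequality otherwise. The function $\widehat U$ also gives the sharp constant and all extremals in the inequality between the Hartree energy and $\|\nabla u\|_p^{2p}$.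
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $N\ge3$ and $1<p<N/2$. We study nonnegative solutions of the quasi-linear Schr\"odinger--Hartree equation
\begin{equation}\label{eq:pde}
-\Delta_pu=\big(|x|^{-2p}*|u|^p\big)|u|^{p-2}u\quad\text{in }\mathbb{R}^N,\qquad u\in D^{1,p}(\mathbb{R}^N).
\end{equation}
Here $\Delta_pu=\operatorname{div}(|\nabla u|^{p-2}\nabla u)$, and $D^{1,p}(\mathbb{R}^N)$ is the completion of $C_c^\infty(\mathbb{R}^N)$ in the norm $\|\nabla u\|_p$. A \emph{weak solution} is a function $u\in D^{1,p}(\mathbb{R}^N)$ such that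
\begin{equation}\label{eq:weak}
\int_{\mathbb{R}^N}|\nabla u|^{p-2}\nabla u\cdot\nabla\phi\,dx=\int_{\mathbb{R}^N}\big(|x|^{-2p}*|u|^p\big)|u|^{p-2}u\,\phi\,dx\qquad\text{for all }\phi\in C_c^\infty(\mathbb{R}^N).
\end{equation}

Three classical inequalities give meaning to these terms. For $1<p<N$, $p^*=\frac{Np}{N-p}$ and $v\in D^{1,p}(\mathbb{R}^N)$, the Sobolev and Hardy inequalities state that
\[
\|v\|_{p^*}\le C\|\nabla v\|_p,\qquad \int_{\mathbb{R}^N}|v|^p|x|^{-p}\,dx\le C\|\nabla v\|_p^p .
\]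
The condition $2p<N$ makes $|x|^{-2p}$ locally integrable, and the Hardy--Littlewood--Sobolev inequality then states that the bilinear form
\[
\mathcal{B}(g_1,g_2)=\iint\frac{g_1(x)g_2(y)}{|x-y|^{2p}}\,dx\,dy
\]
is bounded on $L^s\times L^s$ when $\frac2s+\frac{2p}N=2$, that is, for $s=\frac N{N-p}$. Since $ps=p^*$, the Hartree energy $\mathcal{I}[v]=\mathcal{B}(|v|^p,|v|^p)$ is at most $C\|\nabla v\|_p^{2p}$. By H\"older's inequality $\||u|^{p-1}\phi\|_s\le\|u\|_{p^*}^{p-1}\|\phi\|_{p^*}$, so both sides of \eqref{eq:weak} are continuous in $\phi$ for the norm of $D^{1,p}$, and \eqref{eq:weak} extends to all $\phi\in D^{1,p}(\mathbb{R}^N)$.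

Put $a=\frac{N-p}p$. The maps $v\mapsto\lambda^av(\lambda(\cdot-x_0))$, with $\lambda>0$ and $x_0\in\mathbb{R}^N$, preserve both $\|\nabla v\|_p$ and $\mathcal{I}[v]$. They also preserve \eqref{eq:pde}: each side is multiplied by $\lambda^{a(p-1)+p}$, because the convolution acquires the factor $\lambda^{ap-N+2p}=\lambda^p$. This is the sense in which \eqref{eq:pde} is critical. Solutions therefore come in families with $N+1$ parameters, and the question is how many families of nonnegative solutions there are.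

A positive, strictly decreasing radial solution $U(x)=U(|x|)$ can be dilated so that $U(0)=1$. The equation for it is
\begin{equation}\label{eq:ode}
\begin{cases}
|U'(r)|^{p-2}\Big[\dfrac{1-N}{r}U'(r)-(p-1)U''(r)\Big]=\Big[\displaystyle\int_{\mathbb{R}^N}\frac{U(|z|)^p}{|re_1-z|^{2p}}\,dz\Big]U(r)^{p-1},&r>0,\\[3mm]
U(0)=1,\quad U'(0)=0,\quad U(r)>0,\quad U'(r)<0,&r>0,
\end{cases}
\end{equation}
where $e_1=(1,0,\dots,0)$. By a \emph{solution of \eqref{eq:ode}} we mean a function $U$, continuous on $[0,\infty)$ and twice differentiable on $(0,\infty)$, that satisfies \eqref{eq:ode} and whose radial extension, again denoted by $U$, lies in $D^{1,p}(\mathbb{R}^N)$. The following theorem reduces the question to \eqref{eq:ode}; it is the only result of \cite{DLL} that we use.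

\begin{theorem}[Dai, Li and Liu \cite{DLL}]\label{thm:DLL}
Let $N\ge3$ and $1<p<N/2$. Every nonnegative weak solution $u\not\equiv0$ of \eqref{eq:pde} is positive, and radially symmetric and strictly decreasing about some point $x_0\in\mathbb{R}^N$; that is, $u(x)=\lambda^{\frac{N-p}p}U(\lambda(x-x_0))$ with $\lambda=u(x_0)^{\frac p{N-p}}>0$, where $U$ is a solution of \eqref{eq:ode}.
\end{theorem}

It is conjectured in \cite{DLL} that \eqref{eq:ode} has exactly one solution $\widehat U$, so that every nonnegative weak solution $u\not\equiv0$ is a dilate and translate of $\widehat U$. Although \eqref{eq:ode} prescribes $U(0)$ and $U'(0)$, it is not an initial value problem, since the bracket on the right depends on the values of $U$ on all of $(0,\infty)$. The case $2p=N-2$ shows what is left free. There the potential $V=|x|^{2-N}*U^p$ satisfies $-\Delta V=(N-2)|S^{N-1}|U^p$, so \eqref{eq:ode} becomes a system of two radial equations for $(U,V)$ in which $V(0)$ is a free parameter, to be fixed by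 the condition $V\to0$ at infinity. One condition on one parameter suggests isolated solutions; it does not say that there is only one. For other $p$ the kernel is not the fundamental solution of the Laplacian, and this reduction is not available. One case can be solved by hand.

\begin{example}\label{ex:six}
Let $N=6$, $p=2$ and $U=(1+cr^2)^{-2}$ with $c>0$. Then
\[
-U''-\tfrac5rU'=24c(1+cr^2)^{-3}-24c^2r^2(1+cr^2)^{-4}=24c\,U^2 .
\]
In $\mathbb{R}^6$ we have $-\Delta|x|^{-4}=4\pi^3\delta_0$, since $|S^5|=\pi^3$. So $U$ and $(4\pi^3)^{-1}|x|^{-4}*(24cU^2)$ differ by a harmonic function that vanishes at infinity, and hence $|x|^{-4}*U^2=\frac{\pi^3}{6c}U$. Thus \eqref{eq:ode} holds if and only if $24c=\frac{\pi^3}{6c}$, that is, $c=\pi^{3/2}/12$. For this solution $-rU'/U=4cr^2/(1+cr^2)$ increases strictly from $0$ to $4$, and $r^4U\to c^{-2}$.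
\end{example}

We prove the conjecture in the whole range.

\begin{theorem}\label{thm:A}
Let $N\ge3$ and $1<p<N/2$. Then \eqref{eq:ode} has exactly one solution $\widehat U$. Consequently the nonnegative weak solutions $u\not\equiv0$ of \eqref{eq:pde} are exactly the functions $u(x)=\lambda^{\frac{N-p}p}\widehat U(\lambda(x-x_0))$ with $\lambda>0$ and $x_0\in\mathbb{R}^N$, and here $\lambda=u(x_0)^{\frac p{N-p}}$.
\end{theorem}

Up to a constant factor, \eqref{eq:pde} is the Euler--Lagrange equation of the quotient $\mathcal{I}[v]/\|\nabla v\|_p^{2p}$. So Theorem~\ref{thm:A} identifies the extremals.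

\begin{theorem}\label{thm:C}
Let $N\ge3$ and $1<p<N/2$. For real-valued $u\in D^{1,p}(\mathbb{R}^N)$,
\[
\iint\frac{|u(x)|^p|u(y)|^p}{|x-y|^{2p}}\,dx\,dy\le\|\nabla\widehat U\|_p^{-p}\,\|\nabla u\|_p^{2p},
\]
with equality if and only if $u=A\,\widehat U(\mu(\cdot-x_0))$ for some $A\in\mathbb{R}$, $\mu>0$, $x_0\in\mathbb{R}^N$.
\end{theorem}

In \eqref{eq:pde} the number $p$ plays two roles: it is the exponent of the operator and half the exponent of the kernel. The proof of uniqueness treats the two roles separately, and we state it so. Let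
\begin{equation}\label{eq:range}
1<p<N,\qquad 0<\alpha\le p,\qquad\alpha<N-p ;
\end{equation}
adding the last two conditions gives $2\alpha<N$. Let $\mathcal{S}_\alpha$ be the set of bounded, twice differentiable functions $u:(0,\infty)\to(0,\infty)$ with $u'<0$ and $u(|\cdot|)\in D^{1,p}(\mathbb{R}^N)$ such that, for $r>0$,
\begin{equation}\label{eq:radial}
\big(r^{N-1}|u'|^{p-1}\big)'=r^{N-1}W_u\,u^{p-1},\qquad W_u(|x|)=|x|^{-(p-\alpha)}\int_{\mathbb{R}^N}\frac{|z|^{-(p-\alpha)}u(|z|)^p}{|x-z|^{2\alpha}}\,dz .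
\end{equation}
This is the radial form of $-\Delta_pu=|x|^{-(p-\alpha)}\big(|x|^{-2\alpha}*(|x|^{-(p-\alpha)}u^p)\big)u^{p-1}$. For $\alpha=p$, condition \eqref{eq:range} reads $1<p<N/2$. Since $(|U'|^{p-2}U')'=(p-1)|U'|^{p-2}U''$ where $U'\ne0$, the left side of \eqref{eq:ode} is $r^{1-N}(r^{N-1}|U'|^{p-1})'$. Moreover $0<U<1$ on $(0,\infty)$. So every solution of \eqref{eq:ode} restricts to an element of $\mathcal{S}_p$.

\begin{theorem}\label{thm:B}
Assume \eqref{eq:range}.
\begin{itemize}
\item[(i)] Any two elements of $\mathcal{S}_\alpha$ are dilates of each other: $u_2=\mu^{\frac{N-p}p}u_1(\mu\,\cdot)$ for some $\mu>0$.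
\item[(ii)] For $u\in\mathcal{S}_\alpha$, the function $r\mapsto-ru'(r)/u(r)$ is strictly increasing from $0$ to $b:=\frac{N-p}{p-1}$, and $\lim_{r\to\infty}r^bu(r)\in(0,\infty)$.
\end{itemize}
\end{theorem}

Sections~\ref{sec:log}--\ref{sec:slide} prove Theorem~\ref{thm:B}, and \eqref{eq:range} is assumed there. The heart of the matter is a strict comparison principle for $-ru'/u$; Section~\ref{sec:newton} proves it by hand for the Newton kernel, and Section~\ref{sec:comparison} in general. Section~\ref{sec:exist} constructs a solution by maximizing the quotient and proves Theorem~\ref{thm:A}; Section~\ref{sec:sharp} proves Theorem~\ref{thm:C}.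

\medskip\noindent\emph{Notation.} We write $b=\frac{N-p}{p-1}$, $H=b^{p-1}$, $p'=\frac p{p-1}$, $\sigma=\frac N2-\alpha>0$, and $|S|$ for the area of $S^{N-1}$. ``Increasing'' and ``decreasing'' are meant weakly unless ``strictly'' is added. The indicator functions of $(-\infty,t)$ and $[t,\infty)$ are $\mathbf{1}_{<t}$ and $\mathbf{1}_{\ge t}$.

\section{A Riccati equation coupled to a convolution}\label{sec:log}

In the variable $t=\log r$ dilations become translations. For $u\in\mathcal{S}_\alpha$ we call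
\[
f(t)=r^{N-p}u(r)^p,\qquad q(t)=r^pW_u(r),\qquad y(t)=-\frac{ru'(r)}{u(r)}>0,\qquad h=y^{p-1}
\]
the \emph{profiles} of $u$; a prime on a profile denotes $d/dt=r\,d/dr$. The definition of $y$ gives $f'/f=N-p-py$. We have $r^{N-1}|u'|^{p-1}=r^{N-p}u^{p-1}h$, and $r\,d/dr$ of the right side is $r^{N-p}u^{p-1}\,[(N-p)h-(p-1)yh+h']$. Since $yh=h^{p'}$ and $r^NW_uu^{p-1}=r^{N-p}u^{p-1}q$, the first equation in \eqref{eq:radial} is equivalent to the second equation in
\begin{equation}\label{eq:riccati}
\frac{f'}f=N-p-py,\qquad h'=q+G(h),\qquad G(h):=(p-1)h^{p'}-(N-p)h .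
\end{equation}
For $p=2$ this is the Riccati equation $y'=q+y^2-(N-2)y$. In general $G$ is convex on $[0,\infty)$, vanishes at $0$ and at $H$, is negative on $(0,H)$, and
\begin{equation}\label{eq:Gprime}
G'(h)=p\,h^{1/(p-1)}-(N-p),\qquad G'(H)=pb-(p-1)b=b .
\end{equation}

For the potential we use polar coordinates $z=e^s\omega$, $dz=e^{Ns}\,ds\,d\omega$, and the identity $|e^te_1-e^s\omega|^2=e^{t+s}(2\cosh(t-s)-2\omega_1)$. For measurable $g\ge0$ on $\mathbb{R}$ they give
\begin{equation}\label{eq:polar}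
\int_{\mathbb{R}^N}\frac{|z|^{-(N-\alpha)}g(\log|z|)}{|e^te_1-z|^{2\alpha}}\,dz=e^{-\alpha t}(k*g)(t),\qquad k(t):=\int_{S^{N-1}}(2\cosh t-2\omega_1)^{-\alpha}\,d\omega .
\end{equation}
For $g=f$ the numerator is $|z|^{-(p-\alpha)}u^p$, and \eqref{eq:polar} says that
\begin{equation}\label{eq:conv}
q=k*f .
\end{equation}
So $p$ enters only through \eqref{eq:riccati} and $\alpha$ only through $k$. The kernel $k$ is even and positive. It is integrable: \eqref{eq:polar} with $g=1$, $t=0$ gives $\int k=\int|e_1-z|^{-2\alpha}|z|^{-(N-\alpha)}dz$, which converges at $e_1$ because $2\alpha<N$, and at $0$ and at infinity because $\alpha>0$. From $2\cosh t-2\omega_1=e^{|t|}\,|e^{-|t|}e_1-\omega|^2$ we also get, for $t\ne0$,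
\begin{equation}\label{eq:kF}
k(t)=|S|\,e^{-\alpha|t|}F(e^{-|t|}e_1),\qquad F(x):=\frac1{|S|}\int_{S^{N-1}}|x-\omega|^{-2\alpha}\,d\omega\quad(|x|<1).
\end{equation}

Replacing $u$ by $\mu^au(\mu\,\cdot)$ replaces $f,y,h$ by their translates $f(\cdot+\log\mu)$, $y(\cdot+\log\mu)$, $h(\cdot+\log\mu)$, and by \eqref{eq:conv} it translates $q$ in the same way. As \eqref{eq:riccati} is autonomous, $\mathcal{S}_\alpha$ is invariant under these dilations.

We use repeatedly the following consequence of dominated convergence: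
\begin{equation}\label{eq:limit}
\text{if }K\in L^1(\mathbb{R}),\ \Phi\in L^\infty(\mathbb{R})\text{ and }\Phi\to\ell\text{ at }+\infty\text{ (or }-\infty),\text{ then }K*\Phi\to\ell\textstyle\int K\text{ there.}
\end{equation}
Recall also that $K*\Phi$ is bounded and continuous when $K\in L^1$ and $\Phi\in L^\infty$.

\begin{lemma}\label{lem:basic}
Let $u\in\mathcal{S}_\alpha$.
\begin{itemize}
\item[(a)] $0<y<b$, that is, $0<h<H$.
\item[(b)] $f\in L^1\cap L^\infty(\mathbb{R})$ and $f\to0$ at $\pm\infty$; $q$ is positive, bounded, continuous, and $q\to0$ at $\pm\infty$; $h\in C^1(\mathbb{R})$.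
\item[(c)] $h(t)=e^{-(N-p)t}u(e^t)^{1-p}\displaystyle\int_{-\infty}^te^{(N-p)x}u(e^x)^{p-1}q(x)\,dx$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The function $u$ is decreasing and lies in $L^{p^*}(\mathbb{R}^N)$, so $u\to0$ at infinity. The flux $g(r)=r^{N-1}|u'(r)|^{p-1}$ has positive derivative by \eqref{eq:radial}, so it is strictly increasing. Hence $|u'(\rho)|>g(r)^{1/(p-1)}\rho^{-(N-1)/(p-1)}$ for $\rho>r$, and since $\frac{N-1}{p-1}=b+1$,
\[
u(r)=\int_r^\infty|u'|\,d\rho>g(r)^{\frac1{p-1}}\int_r^\infty\rho^{-b-1}\,d\rho=r^{b+1}|u'(r)|\,\frac{r^{-b}}b=\frac{r|u'(r)|}b .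
\]

(b) By Hardy's inequality $\int f\,dt=|S|^{-1}\int u^p|x|^{-p}\,dx<\infty$. By (a) and \eqref{eq:riccati}, $|f'|\le Cf\in L^1$, so $f$ is bounded and has limits at $\pm\infty$, which vanish because $f\in L^1$. The claims on $q=k*f$ follow from $k\in L^1$ and \eqref{eq:limit}. Then $h'=q+G(h)$ is continuous.

(c) The limit $g(0^+)\ge0$ exists. If it were positive, then $|u'|\ge cr^{-b-1}$ with $c>0$, and $u$ would be unbounded near $0$. So $g(r)=\int_0^r\rho^{N-1}W_uu^{p-1}\,d\rho$, which is (c) after the substitution $\rho=e^x$ and division by $r^{N-p}u^{p-1}$.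
\end{proof}

\section{The comparison principle for the Newton kernel}\label{sec:newton}

Let $u_1,u_2\in\mathcal{S}_\alpha$ have profiles $(f_i,q_i,y_i,h_i)$. Theorem~\ref{thm:B}(i) asserts that the graphs of $y_1$ and $y_2$ are translates of each other. We shall see that each $y_i$ runs from $0$ at $-\infty$ to $b$ at $+\infty$, and that $y_1(\cdot+\lambda)\ge y_2$ for large $\lambda$. We decrease $\lambda$ until this inequality is about to fail. At the critical shift the graphs touch, either at a finite point or at one of the two ends. To exclude a finite contact point we need a strict comparison principle: \emph{if $y_1\ge y_2$ and $y_1\not\equiv y_2$, then $y_1>y_2$ everywhere.}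

A local argument does not give this. At a contact point $h_1=h_2$ and $h_1'=h_2'$, so \eqref{eq:riccati} yields $q_1=q_2$ at that point and nothing more. Nor can we expect $q_1-q_2=k*(f_1-f_2)$ to have a sign. What the order $y_1\ge y_2$ does give, and this is the reason for sliding $y$ and not $u$, is that $f_1/f_2$ is monotone. To use this we integrate the equation for $h_1-h_2$ over a half-line.

\begin{lemma}\label{lem:factor}
Let $y_1\ge y_2$ on $\mathbb{R}$ and $y_1\not\equiv y_2$. Then $Y=f_1/f_2$ is $C^1$, bounded, decreasing and nonconstant. There is a positive function $\psi\in C^1\cap L^1\cap L^\infty(\mathbb{R})$ such that $\psi/f_2$ is decreasing and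
\begin{equation}\label{eq:factor}
\psi(t)\,(h_1-h_2)(t)=\int_{-\infty}^t\psi\,(q_1-q_2)\,dx\quad(t\in\mathbb{R}),\qquad\int_{\mathbb{R}}\psi\,(q_1-q_2)\,dx=0 .
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:riccati}, $(\log Y)'=p(y_2-y_1)\le0$, with strict inequality somewhere. The limit of $Y$ at $-\infty$ is $(u_1(0^+)/u_2(0^+))^p<\infty$.

Subtracting the Riccati equations gives $(h_1-h_2)'=q_1-q_2+\gamma\,(h_1-h_2)$ with $\gamma=\int_0^1G'(h_2+s(h_1-h_2))\,ds$. By \eqref{eq:Gprime}, $\gamma=py_*-(N-p)$, where $y_*=\int_0^1(h_2+s(h_1-h_2))^{1/(p-1)}ds$ is continuous and $y_2\le y_*\le y_1$. Let $\psi(t)=\exp(-\int_0^t\gamma)$. Then $(\psi(h_1-h_2))'=\psi(q_1-q_2)$ and $\psi'/\psi=N-p-py_*$. This has the form of the equation for $f_i$, with $y_*$ in place of $y_i$: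
\[
(\log(\psi/f_2))'=p(y_2-y_*)\le0,\qquad(\log(\psi/f_1))'=p(y_1-y_*)\ge0 .
\]
So $\psi\le Cf_2$ on $[0,\infty)$ and $\psi\le Cf_1$ on $(-\infty,0]$. By Lemma~\ref{lem:basic}(b), $\psi\in L^1\cap L^\infty$ and $\psi\to0$ at $\pm\infty$. As $h_i$ and $q_i$ are bounded, integration over $(-\infty,t)$ and over $\mathbb{R}$ gives \eqref{eq:factor}.
\end{proof}

The function $\psi(q_1-q_2)$ has total integral zero, and we want all its partial integrals from $-\infty$ to be positive. This is so if it changes sign once, from positive to negative.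

\begin{lemma}\label{lem:cross}
In the situation of Lemma~\ref{lem:factor}, suppose that $q_1/q_2$ is decreasing. Then $y_1>y_2$ on $\mathbb{R}$ and $\lim_{t\to-\infty}q_1/q_2>1$.
\end{lemma}

\begin{proof}
Let $\rho=q_1/q_2$, a continuous function. If $\rho\equiv1$, then $h_1\equiv h_2$ by \eqref{eq:factor}, which is excluded. Since $\int\psi q_2(\rho-1)=0$ and $\psi q_2>0$, the function $\rho-1$ takes both signs. As it is decreasing, it is positive on a left half-line, negative on a right half-line, and there is $\tau$ with $\rho\ge1$ on $(-\infty,\tau]$ and $\rho\le1$ on $[\tau,\infty)$. For $t\le\tau$ we get $\int_{-\infty}^t\psi q_2(\rho-1)>0$; for $t\ge\tau$ the same integral equals $\int_t^\infty\psi q_2(1-\rho)>0$. So $h_1>h_2$ by \eqref{eq:factor}. Finally $\lim_{-\infty}\rho=\sup\rho>1$.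
\end{proof}

It remains to see whether convolution with $k$ carries the monotonicity of $f_1/f_2$ over to $q_1/q_2$. For the Newton kernel this is a short computation.

\begin{example}\label{ex:newton}
Let $\sigma=1$, that is, $2\alpha=N-2$. The function $F$ in \eqref{eq:kF} is then harmonic and radial in the unit ball, hence equal to $F(0)=1$, and $k(t)=|S|e^{-\alpha|t|}$. Put
\[
L_i(t)=\int_{-\infty}^te^{\alpha s}f_i(s)\,ds,\qquad R_i(t)=\int_t^\infty e^{-\alpha s}f_i(s)\,ds .
\]
Then $q_i=|S|(e^{-\alpha t}L_i+e^{\alpha t}R_i)$ and $q_i'=\alpha|S|(-e^{-\alpha t}L_i+e^{\alpha t}R_i)$, because the terms $e^{-\alpha t}L_i'=f_i$ and $e^{\alpha t}R_i'=-f_i$ cancel. In $q_1'q_2-q_1q_2'$ the products $L_1L_2$ and $R_1R_2$ cancel, and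
\[
q_1'q_2-q_1q_2'=2\alpha|S|^2\,(R_1L_2-L_1R_2).
\]
Since $f_1=Yf_2$ with $Y$ decreasing, $L_1(t)\ge Y(t)L_2(t)$ and $R_1(t)\le Y(t)R_2(t)$. So $R_1L_2\le YR_2L_2\le L_1R_2$, the quotient $q_1/q_2$ is decreasing, and Lemma~\ref{lem:cross} gives the strict comparison principle.
\end{example}

The same conclusion holds whenever $\log k$ is concave, which will be the case for $\sigma\ge1$. For $\sigma<1$ a different argument is needed. That case cannot be set aside: for \eqref{eq:pde} we have $\sigma=\frac N2-p$, which is less than $1$ for every admissible $p$ when $N=3$ or $N=4$.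

\section{The kernel}\label{sec:kernel}

We need to know how $k$ decays, how it departs from the pure exponential of Example~\ref{ex:newton}, and that it is positive definite. All of this follows from two formulas. We write $(\gamma)_j=\gamma(\gamma+1)\cdots(\gamma+j-1)$, so that $(1-w)^{-\gamma}=\sum_j(\gamma)_jw^j/j!$ for $|w|<1$; $B$ is Euler's beta function and $\hat g(\xi)=\int e^{-i\xi x}g(x)\,dx$. A function $\Phi\ge0$ on $\mathbb{R}^m$ is \emph{log-concave} if $\Phi(\vartheta X+(1-\vartheta)X')\ge\Phi(X)^\vartheta\Phi(X')^{1-\vartheta}$ for all $X,X'$ and $0<\vartheta<1$. Pr\'ekopa's theorem states that integrating a log-concave function with respect to some of its variables gives a log-concave function of the others.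

\begin{lemma}\label{lem:kernel}
\begin{itemize}
\item[(i)] For $t\ne0$, $k(t)=|S|\sum_{j\ge0}c_je^{-(\alpha+2j)|t|}$ with $c_j=\dfrac{(\alpha)_j(1-\sigma)_j}{j!\,(N/2)_j}$.
\item[(ii)] For $t\ne0$, $k(t)=c\int_{\mathbb{R}}\beta(x)\beta(x+t)\,dx$, where $c>0$ and $\beta(x)=e^{\alpha x}(1-e^{2x})^{\sigma-1}\mathbf{1}_{<0}(x)$ is integrable. Moreover $\hat k=c|\hat\beta|^2>0$ everywhere.
\item[(iii)] There is $K\in L^1(\mathbb{R})$ with $e^{\alpha x}k(x)=|S|+K(x)$ for $x>0$ and $e^{\alpha x}k(x)=K(x)$ for $x<0$. Also $e^{cx}k\in L^1$ for $|c|<\alpha$.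
\item[(iv)] If $\sigma<1$, then $e^{\alpha t}k(t)$ is strictly decreasing on $(0,\infty)$.
\item[(v)] If $\sigma\ge1$, then $k$ is finite, continuous and log-concave on $\mathbb{R}$, and for $x_1<x_2$, $s_1<s_2$
\begin{equation}\label{eq:tp}
k(x_1-s_1)\,k(x_2-s_2)\ge k(x_2-s_1)\,k(x_1-s_2).
\end{equation}
\end{itemize}
\end{lemma}

\begin{proof}
(i) The function $F$ in \eqref{eq:kF} is radial. With $\omega_1=\cos\vartheta$ and $-1<\rho<1$,
\[
|\rho e_1-\omega|^{-2\alpha}=(1-\rho e^{i\vartheta})^{-\alpha}(1-\rho e^{-i\vartheta})^{-\alpha},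
\]
and the product of the two binomial series is dominated term by term by the series of $(1-|\rho|)^{-2\alpha}$. So $F(\rho e_1)$ is a convergent power series in $\rho$. It is even in $\rho$, by the substitution $\omega\mapsto-\omega$. Thus $F(x)=\sum_jc_j|x|^{2j}$ for some $c_j$, which we find by computing $\Delta^jF(0)$ in two ways from $\Delta|x|^s=s(s+N-2)|x|^{s-2}$. Applied to the integrand, $\Delta|x-\omega|^{-2m}=4m(m+1-\frac N2)|x-\omega|^{-2m-2}$, so $\Delta^jF(0)=4^j(\alpha)_j(\alpha+1-\frac N2)_j=4^j(\alpha)_j(1-\sigma)_j$. Applied to the series, only the term $|x|^{2j}$ contributes at $0$, and $\Delta^jF(0)=c_j\prod_{i=1}^j2i(2i+N-2)=c_j\,4^jj!\,(N/2)_j$.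

(ii) Let $t>0$ and $\xi=e^{-2t}$. The integrand vanishes unless $x<-t$, and the substitution $\zeta=e^{2(x+t)}$ gives
\[
\int_{\mathbb{R}}\beta(x)\beta(x+t)\,dx=\tfrac12e^{-\alpha t}\int_0^1\zeta^{\alpha-1}(1-\zeta)^{\sigma-1}(1-\xi\zeta)^{\sigma-1}\,d\zeta .
\]
We expand $(1-\xi\zeta)^{\sigma-1}=\sum_j(1-\sigma)_j\xi^j\zeta^j/j!$, uniformly in $\zeta\in[0,1]$, and use $B(\alpha+j,\sigma)=B(\alpha,\sigma)(\alpha)_j/(\alpha+\sigma)_j$ with $\alpha+\sigma=N/2$. The result is $\frac12B(\alpha,\sigma)\sum_jc_je^{-(\alpha+2j)t}$. By (i) the formula holds for $t>0$ with $c=2|S|/B(\alpha,\sigma)$, and both sides are even in $t$. The substitution $\zeta=e^{2x}$ gives $\int\beta=\frac12B(\frac\alpha2,\sigma)<\infty$ and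
\[
\hat\beta(\xi)=\tfrac12B\big(\tfrac{\alpha-i\xi}2,\sigma\big)=\frac{\Gamma(\frac{\alpha-i\xi}2)\,\Gamma(\sigma)}{2\,\Gamma(\frac{\alpha-i\xi}2+\sigma)}\ne0 ,
\]
since $\Gamma$ has neither zeros nor poles in the right half-plane. As $k=c\,\beta(-\,\cdot)*\beta$ almost everywhere, $\hat k=c|\hat\beta|^2$.

(iii) By (i), with $c_0=1$, the function $K$ so defined is $O(e^{-2x})$ at $+\infty$ and $O(e^{2\alpha x})$ at $-\infty$, and $k=O(e^{-\alpha|x|})$ at both ends. Near $0$ integrability follows from $k\in L^1$.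

(iv) If $\sigma<1$, then all $c_j$ are positive, and $e^{\alpha t}k(t)=|S|\sum_jc_je^{-2jt}$.

(v) If $\sigma\ge1$, then $2\alpha\le N-2<N-1$, so $k(0)=\int|e_1-\omega|^{-2\alpha}d\omega<\infty$, and $k$ is continuous by dominated convergence. On $x<0$ the function $\log\beta=\alpha x+(\sigma-1)\log(1-e^{2x})$ is concave, and $\beta=0$ for $x\ge0$. So $\beta$ is log-concave on $\mathbb{R}$, $(x,t)\mapsto\beta(x)\beta(x+t)$ is log-concave on $\mathbb{R}^2$, and its $x$-integral is log-concave by Pr\'ekopa's theorem. This integral is continuous in $t$ because $\beta\in L^1\cap L^\infty$, so it equals $k/c$ at $t=0$ as well. In \eqref{eq:tp}, the numbers $x_1-s_1$ and $x_2-s_2$ lie between $A=x_1-s_2$ and $A'=x_2-s_1$ and their sum is $A+A'$. So they are $\vartheta A+(1-\vartheta)A'$ and $(1-\vartheta)A+\vartheta A'$ for some $\vartheta\in(0,1)$, and multiplying the two log-concavity inequalities gives \eqref{eq:tp}.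
\end{proof}

For $\varphi,\chi\in L^2(\mathbb{R})$ put
\[
\langle\varphi,\chi\rangle=\iint k(s-x)\,\varphi(s)\chi(x)\,ds\,dx=\int\varphi\,(k*\chi).
\]
This form is symmetric and satisfies $|\langle\varphi,\chi\rangle|\le\|k\|_1\|\varphi\|_2\|\chi\|_2$. By Plancherel's theorem and Lemma~\ref{lem:kernel}(ii), $\langle\varphi,\varphi\rangle=\frac1{2\pi}\int\hat k|\hat\varphi|^2>0$ for $\varphi\ne0$. So it is an inner product, and the Cauchy--Schwarz inequality is strict for linearly independent $\varphi,\chi$.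

For $\sigma<1$, inequality \eqref{eq:tp} fails. Indeed, let $s_1<s_2<x$ and $\phi(t)=e^{\alpha t}k(t)$. Then $k(x-s_1)/k(x-s_2)=e^{-\alpha(s_2-s_1)}\phi(x-s_1)/\phi(x-s_2)$ is less than $e^{-\alpha(s_2-s_1)}$ by (iv) and tends to this value as $x\to\infty$, so it is not decreasing in $x$. This failure occurs to the right of $s_2$. To the left a substitute survives, provided that the mass on the left comes from a radially decreasing density in $\mathbb{R}^N$.

\begin{lemma}\label{lem:mono}
Let $g_1,g_2\ge0$ be bounded measurable functions on $\mathbb{R}$ and $x_0\in\mathbb{R}$.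
\begin{itemize}
\item[(a)] If $e^{-(N-\alpha)x}g_1$ is decreasing, then $e^{-\alpha x}(k*g_1)$ is decreasing on $\mathbb{R}$.
\item[(b)] If $\sigma<1$ and $g_2=0$ on $(-\infty,x_0)$, then $e^{-\alpha x}(k*g_2)$ is increasing on $(-\infty,x_0]$.
\item[(c)] Under the hypotheses of both \emph{(a)} and \emph{(b)}, and if $g_2$ is not almost everywhere zero, $(k*g_1)/(k*g_2)$ is decreasing on $(-\infty,x_0]$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:polar}, $e^{-\alpha x}(k*g_1)(x)=(|\cdot|^{-2\alpha}*\varrho)(e^xe_1)$ with $\varrho(z)=|z|^{-(N-\alpha)}g_1(\log|z|)$. The function $\varrho$ is radially decreasing, and it tends to $0$ at infinity because $g_1$ is bounded. Write $\varrho=\int_0^\infty\mathbf{1}_{\{\varrho>\lambda\}}d\lambda$, and in the same way for $|\cdot|^{-2\alpha}$; up to null sets, all level sets are centered balls. By Tonelli's theorem the convolution at $se_1$ is a superposition of the volumes $|B_R\cap(se_1+B_{R'})|$. A line parallel to $e_1$ that meets both balls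 does so in intervals $(-\ell,\ell)$ and $(s-\ell',s+\ell')$ with $\ell,\ell'$ independent of $s$, and the length of their intersection is decreasing in $s\ge0$. So each volume is decreasing in $s$.

(b) For $x<x_0$,
\[
e^{-\alpha x}(k*g_2)(x)=\int_{x_0}^\infty e^{-\alpha x'}g_2(x')\,\big[e^{\alpha(x'-x)}k(x'-x)\big]\,dx',
\]
and the bracket is increasing in $x$ by Lemma~\ref{lem:kernel}(iv). The endpoint $x_0$ is included by continuity of $k*g_2$.

(c) Divide the nonnegative decreasing function in (a) by the positive increasing function in (b).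
\end{proof}

\section{The two ends}\label{sec:ends}

All functions $y$ have the same limits at $-\infty$ and at $+\infty$, so translated graphs come close to each other at both ends. To control the sliding we need the exact rates at which the limits are approached. For $u\in\mathcal{S}_\alpha$ let
\[
V=|S|\int_{\mathbb{R}}e^{-\alpha x}f(x)\,dx=\int_{\mathbb{R}^N}|z|^{-p-\alpha}u(|z|)^p\,dz .
\]
This is the value at $x=0$ of the integral in \eqref{eq:radial}. The dilate of $u$ whose profiles are translated by $\lambda$ has the constant $e^{\alpha\lambda}V$.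

\begin{lemma}\label{lem:left}
For $u\in\mathcal{S}_\alpha$ we have $0<V<\infty$, and as $t\to-\infty$
\[
e^{-\alpha t}q(t)\to V,\qquad e^{-\alpha t}h(t)\to\frac V{N-p+\alpha}.
\]
\end{lemma}

\begin{proof}
Let $\Phi(x)=e^{-\alpha x}f(x)=e^{(N-p-\alpha)x}u(e^x)^p$. Since $u$ is bounded and $\alpha<N-p$, $\Phi$ decays exponentially at $-\infty$; since $f$ is bounded, $\Phi=O(e^{-\alpha x})$ at $+\infty$. So $\Phi\in L^1\cap L^\infty$. As $k$ is even, Lemma~\ref{lem:kernel}(iii) gives
\[
e^{-\alpha t}q(t)=\int e^{\alpha(x-t)}k(x-t)\,\Phi(x)\,dx=|S|\int_t^\infty\Phi\,dx+\int K(x-t)\Phi(x)\,dx .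
\]
As $t\to-\infty$ the first term tends to $V$ and the second to $0$, by \eqref{eq:limit}. By Lemma~\ref{lem:basic}(c),
\[
e^{-\alpha t}h(t)=\int_{-\infty}^0e^{(N-p+\alpha)s}\Big(\frac{u(e^{t+s})}{u(e^t)}\Big)^{p-1}e^{-\alpha(t+s)}q(t+s)\,ds .
\]
For $t\le0$ the last two factors are bounded, and as $t\to-\infty$ they tend to $1$ and $V$, because $u(0^+)\in(0,\infty)$. Dominated convergence gives the second limit.
\end{proof}

At $+\infty$ the potential $q=k*f$ has two sources: the bulk of $f$, seen through the tail $e^{-\alpha t}$ of the kernel, and the nearby values of $f$, which will be of order $e^{-bt}$. The slower rate wins. Let $d=\min(\alpha,b)$ and, for $t\ge1$,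
\[
\theta(t)=e^{-dt}\quad\text{if }b\ne\alpha,\qquad\theta(t)=te^{-dt}\quad\text{if }b=\alpha .
\]
For $\alpha=p$ the sign of $b-\alpha$ is that of $N-p^2$. In all cases,
\begin{equation}\label{eq:theta}
\frac{\theta(t+s)}{\theta(t)}\le(1+s)e^{-ds}\quad(s\ge0,\ t\ge1),\qquad\frac{\theta(t_n+s_n)}{\theta(t_n)}\to e^{-ds}\quad(t_n\to\infty,\ s_n\to s).
\end{equation}

\begin{lemma}\label{lem:right}
For $u\in\mathcal{S}_\alpha$ there are $C_f,\kappa\in(0,\infty)$ such that, as $t\to+\infty$,
\[
h(t)\to H,\qquad e^{bt}f(t)\to C_f,\qquad\frac{H-h(t)}{\theta(t)}\to\kappa .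
\]
\end{lemma}

\begin{proof}
\emph{The limit of $h$.} Since $q\to0$, the Riccati equation is asymptotically $h'=G(h)$, with a stable equilibrium $0$ and an unstable equilibrium $H$. We show that the decay of $f$ forces $h$ to the unstable one. Suppose that $h(t_n)\le H-\epsilon$ for some $\epsilon\in(0,H)$ and $t_n\to\infty$. Choose $\epsilon'\in(0,H-\epsilon)$ with $p\,\epsilon'^{\,1/(p-1)}<\frac{N-p}2$, let $m=\min_{[\epsilon',H-\epsilon]}|G|>0$, and choose $T$ with $q<m/2$ on $[T,\infty)$. For $t\ge T$ we have $h'\le-m/2$ whenever $h\in[\epsilon',H-\epsilon]$. So after a time $t_n\ge T$ the function $h$ cannot cross the level $H-\epsilon$ upward, it reaches $[0,\epsilon']$ in finite time, and it cannot cross the level $\epsilon'$ upward. Thus $h\le\epsilon'$ eventually, and then $f'/f\ge\frac{N-p}2$ by \eqref{eq:riccati}, which contradicts $f\to0$. As $h<H$, we conclude that $h\to H$.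

\emph{The limit of $e^{bt}f$.} Now $y\to b$ and $f'/f\to N-p-pb=-b$. Fix $c\in(0,d)$. Then $f\le Ce^{-ct}$ on $\mathbb{R}$, and $q\le Ce^{-ct}\int e^{cx}k\,dx$, where the integral is finite by Lemma~\ref{lem:kernel}(iii). Put $\eta=H-h>0$ and $\Theta=-G(H-\eta)/\eta$. Then $\eta'=\Theta\eta-q$, and $\Theta=b+O(\eta)$ by \eqref{eq:Gprime}, as $G$ is smooth near $H$. For large $T$ we have $\Theta\ge b/2$ on $[T,\infty)$. We integrate $(\eta e^{-\int_T^x\Theta})'=-qe^{-\int_T^x\Theta}$ over $(t,\infty)$; the boundary term at infinity vanishes because $\eta$ is bounded, and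
\begin{equation}\label{eq:eta}
\eta(t)=\int_0^\infty e^{-\int_t^{t+s}\Theta}\,q(t+s)\,ds\qquad(t\ge T).
\end{equation}
Hence $\eta\le Ce^{-ct}$, and both $b-y=O(\eta)$ and $\Theta-b$ are integrable at $+\infty$. Since $(\log(e^{bt}f))'=b+N-p-py=p(b-y)$, the limit $C_f\in(0,\infty)$ exists.

\emph{The limit of $q/\theta$.} Let $\Psi=e^{\alpha x}f$, which is integrable at $-\infty$. By Lemma~\ref{lem:kernel}(iii), $e^{\alpha t}q(t)=|S|\int_{-\infty}^t\Psi\,dx+(K*\Psi)(t)$. If $b>\alpha$, then $\Psi\in L^1\cap L^\infty$ and $\Psi\to0$ at $+\infty$, so $e^{\alpha t}q\to|S|\int\Psi$ by \eqref{eq:limit}. If $b=\alpha$, then $\Psi$ is bounded and tends to $C_f$ at $+\infty$, so $K*\Psi$ is bounded and $e^{\alpha t}q/t\to|S|C_f$. If $b<\alpha$, then $e^{bt}q=(e^{bx}k)*(e^{bx}f)$ with $e^{bx}k\in L^1$ and $e^{bx}f$ bounded, so $e^{bt}q\to C_f\int e^{bx}k\,dx$ by \eqref{eq:limit}. In each case $q/\theta\to\kappa_0\in(0,\infty)$.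

\emph{The limit of $\eta/\theta$.} Divide \eqref{eq:eta} by $\theta(t)$ and write the integrand as the product of $e^{-\int_t^{t+s}\Theta}$, $(q/\theta)(t+s)$ and $\theta(t+s)/\theta(t)$. As $t\to\infty$ these factors tend to $e^{-bs}$ (because $\Theta-b$ is integrable at $+\infty$), $\kappa_0$ and $e^{-ds}$. By \eqref{eq:theta} the product is at most $C(1+s)e^{-ds}$. So $\eta/\theta\to\kappa_0\int_0^\infty e^{-(b+d)s}ds=\kappa_0/(b+d)$.
\end{proof}

If $\lambda_n\to\lambda$, then Lemmas~\ref{lem:left} and~\ref{lem:right} and \eqref{eq:theta} give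
\begin{equation}\label{eq:shifted}
\begin{aligned}
e^{-\alpha t_n}h(t_n+\lambda_n)&\to\frac{e^{\alpha\lambda}V}{N-p+\alpha}&&\text{if }t_n\to-\infty,\\
\frac{H-h(t_n+\lambda_n)}{\theta(t_n)}&\to\kappa e^{-d\lambda}&&\text{if }t_n\to+\infty .
\end{aligned}
\end{equation}
In Example~\ref{ex:six}, after a translation in $t$, we have $h=y=4e^{2t}/(1+e^{2t})$ and $q=24e^{2t}/(1+e^{2t})^2$, with $\alpha=d=2$ and $b=4$. So $V=\kappa_0=24$, and both $V/(N-p+\alpha)$ and $\kappa_0/(b+d)$ equal $4$, in agreement with the formula for $h$.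

\section{Strict comparison and a covariance inequality}\label{sec:comparison}

The principle that we need excludes contact at finite points and also at $-\infty$, where by Lemma~\ref{lem:left} the leading coefficients are proportional to the constants $V_i$.

\begin{proposition}\label{prop:strict}
Let $u_1,u_2\in\mathcal{S}_\alpha$ have profiles $(f_i,q_i,y_i,h_i)$ and constants $V_i$. If $y_1\ge y_2$ on $\mathbb{R}$ and $y_1\not\equiv y_2$, then $y_1>y_2$ on $\mathbb{R}$ and $V_1>V_2$.
\end{proposition}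

Throughout this section $Y$ and $\psi$ are as in Lemma~\ref{lem:factor}.

\begin{proof}[Proof for $\sigma\ge1$]
Let $x_1<x_2$ and $J(s,s')=k(x_1-s)k(x_2-s')-k(x_2-s)k(x_1-s')$. Then $J(s',s)=-J(s,s')$, and $J(s,s')\ge0$ for $s<s'$ by \eqref{eq:tp}. Therefore
\begin{align*}
q_1(x_1)q_2(x_2)-q_1(x_2)q_2(x_1)&=\iint f_1(s)f_2(s')\,J(s,s')\,ds\,ds'\\
&=\iint_{s<s'}\big[f_1(s)f_2(s')-f_1(s')f_2(s)\big]J(s,s')\,ds\,ds'\ge0,
\end{align*}
because the bracket equals $f_2(s)f_2(s')(Y(s)-Y(s'))\ge0$. So $q_1/q_2$ is decreasing. Lemma~\ref{lem:cross} gives $y_1>y_2$ and $\lim_{-\infty}q_1/q_2>1$, and this limit is $V_1/V_2$ by Lemma~\ref{lem:left}.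
\end{proof}

Now let $\sigma<1$. We no longer know that $q_1-q_2$ changes sign once, so we study the partial integrals in \eqref{eq:factor} directly. By \eqref{eq:factor}, $\langle\psi,f_1\rangle=\langle\psi,f_2\rangle=:Z>0$. Consider the probability measure on $\mathbb{R}^2$ with density $Z^{-1}\psi(s)k(s-x)f_2(x)$. Under it $Y(x)$ has mean $Z^{-1}\langle\psi,f_1\rangle=1$, and \eqref{eq:factor} says that $Z^{-1}\psi(h_1-h_2)(t)$ is the covariance of $\mathbf{1}_{<t}(s)$ and $Y(x)$, a decreasing function of $s$ and a decreasing function of $x$. The kernel favors pairs with $s$ close to $x$, so the covariance should be positive. Since $Y$ is a superposition of indicators $\mathbf{1}_{<\tau}$, it suffices to treat those, and the covariance of two indicators is a $2\times2$ determinant.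

\begin{lemma}[covariance inequality]\label{lem:cov}
Let $\sigma<1$. Let $f,\psi$ be positive continuous functions in $L^2\cap L^\infty(\mathbb{R})$ such that $e^{-(N-\alpha)x}f$ and $z:=\psi/f$ are decreasing. Then for all $t,\tau\in\mathbb{R}$
\[
C(t,\tau):=\langle\psi\mathbf{1}_{<t},f\mathbf{1}_{<\tau}\rangle\langle\psi\mathbf{1}_{\ge t},f\mathbf{1}_{\ge\tau}\rangle-\langle\psi\mathbf{1}_{<t},f\mathbf{1}_{\ge\tau}\rangle\langle\psi\mathbf{1}_{\ge t},f\mathbf{1}_{<\tau}\rangle>0 .
\]
\end{lemma}

The simplest case is $\psi=f$ and $\tau=t$. With $L=f\mathbf{1}_{<t}$ and $R=f\mathbf{1}_{\ge t}$ we have $C(t,t)=\langle L,L\rangle\langle R,R\rangle-\langle L,R\rangle^2$, which is positive by the strict Cauchy--Schwarz inequality. So positive definiteness of $k$ takes the place of log-concavity. The proof passes from this case to the general one with Lemma~\ref{lem:mono}(c), arranging that monotonicity is needed only to the left of a cut. We recall Chebyshev's inequality: if $\mu$ is a finite positive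 measure on an interval and $z,\pi\ge0$ are decreasing functions with $z,\pi,z\pi\in L^1(\mu)$, then $\int z\pi\,d\mu\int d\mu\ge\int z\,d\mu\int\pi\,d\mu$. It follows by integrating $(z(x)-z(x'))(\pi(x)-\pi(x'))\ge0$ against $d\mu(x)\,d\mu(x')$.

\begin{proof}
All inner products below are finite and positive with nonnegative integrands, so Tonelli's theorem applies throughout. The function $e^{-(N-\alpha)x}\psi=z\cdot e^{-(N-\alpha)x}f$ is decreasing. So $f\mathbf{1}_{<t}$ and $\psi\mathbf{1}_{<t}$ are admissible as $g_1$ in Lemma~\ref{lem:mono}, for every $t$.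

\emph{Step 1: $\tau=t$.} Let $L,R$ be as above and $\varrho=\langle L,L\rangle/\langle L,R\rangle$. We show that
\begin{equation}\label{eq:ab}
\langle\psi\mathbf{1}_{<t},L\rangle\ge\varrho\,\langle\psi\mathbf{1}_{<t},R\rangle,\qquad\langle\psi\mathbf{1}_{\ge t},L\rangle<\varrho\,\langle\psi\mathbf{1}_{\ge t},R\rangle .
\end{equation}
These give $\langle\psi\mathbf{1}_{<t},L\rangle\langle\psi\mathbf{1}_{\ge t},R\rangle\ge\langle\psi\mathbf{1}_{<t},R\rangle\,\varrho\langle\psi\mathbf{1}_{\ge t},R\rangle>\langle\psi\mathbf{1}_{<t},R\rangle\langle\psi\mathbf{1}_{\ge t},L\rangle$, which is $C(t,t)>0$.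

The first inequality in \eqref{eq:ab} lives to the left of $t$. By Lemma~\ref{lem:mono}(c), $\pi=(k*L)/(k*R)$ is decreasing on $(-\infty,t]$. Let $d\mu=f\,(k*R)\,dx$ on $(-\infty,t)$. Then
\[
\int z\pi\,d\mu=\langle\psi\mathbf{1}_{<t},L\rangle,\quad\int d\mu=\langle L,R\rangle,\quad\int z\,d\mu=\langle\psi\mathbf{1}_{<t},R\rangle,\quad\int\pi\,d\mu=\langle L,L\rangle ,
\]
and the claim is Chebyshev's inequality.

The second inequality lives to the right of $t$, where we have no monotonicity of $\pi$. We decompose $z$ into indicators instead. Let $z_\infty=\lim_{+\infty}z\ge0$, and let $\nu_z$ be the positive measure on $(t,\infty)$ with $\nu_z((x',\infty))=z(x')-z_\infty$ for $x'\ge t$. With $M_x=f\mathbf{1}_{[t,x)}$ for $t<x\le\infty$, so that $M_\infty=R$, we have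
\[
\psi\mathbf{1}_{\ge t}=z_\infty M_\infty+\int_{(t,\infty)}M_x\,d\nu_z(x).
\]
Since $z(t)>0$, either $z_\infty>0$ or $\nu_z\ne0$. Hence it suffices to prove $\langle M,L\rangle<\varrho\langle M,R\rangle$ for each $M=M_x$. Write $R=M+E$ with $E=f\mathbf{1}_{\ge x}$, and $E=0$ if $x=\infty$. Then
\begin{align*}
\langle M,R\rangle\langle L,L\rangle-\langle M,L\rangle\langle L,R\rangle={}&\big[\langle M,M\rangle\langle L,L\rangle-\langle M,L\rangle^2\big]\\
&+\big[\langle M,E\rangle\langle L,L\rangle-\langle M,L\rangle\langle L,E\rangle\big].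
\end{align*}
The first bracket is positive by the strict Cauchy--Schwarz inequality: $M$ and $L$ are nonzero and live on disjoint intervals. The second bracket vanishes if $x=\infty$. If $x<\infty$, then both $L$ and $M$ live to the left of the cut $x$, and by Lemma~\ref{lem:mono}(c) the function $\chi=(k*E)/(k*L)$ is increasing on $(-\infty,x]$. So
\[
\langle M,E\rangle=\int_t^xf\chi\,(k*L)\ge\chi(t)\langle M,L\rangle,\qquad\langle L,E\rangle=\int_{-\infty}^tf\chi\,(k*L)\le\chi(t)\langle L,L\rangle ,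
\]
and $\langle M,E\rangle\langle L,L\rangle\ge\chi(t)\langle M,L\rangle\langle L,L\rangle\ge\langle M,L\rangle\langle L,E\rangle$. This proves \eqref{eq:ab}.

\emph{Step 2: $t<\tau$.} We fix the larger cut $\tau$ and move the smaller one up to it. For $t'\in(-\infty,\infty]$ let $P(t')=\langle\psi\mathbf{1}_{<t'},f\mathbf{1}_{<\tau}\rangle$ and $Q(t')=\langle\psi\mathbf{1}_{<t'},f\mathbf{1}_{\ge\tau}\rangle$. For finite $t'$,
\[
C(t',\tau)=P(t')\big(Q(\infty)-Q(t')\big)-Q(t')\big(P(\infty)-P(t')\big)=P(t')Q(\infty)-Q(t')P(\infty),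
\]
so $C(t',\tau)>0$ if and only if $P(t')/Q(t')>P(\infty)/Q(\infty)$. The quotient $P(t')/Q(t')$ is the average over $(-\infty,t')$, with weight $\psi\cdot k*(f\mathbf{1}_{\ge\tau})$, of the function $k*(f\mathbf{1}_{<\tau})/k*(f\mathbf{1}_{\ge\tau})$, which is decreasing on $(-\infty,\tau]$ by Lemma~\ref{lem:mono}(c). Passing from $(-\infty,t)$ to $(-\infty,\tau)$ adds only values that are at most the value at $t$, hence at most the old average. So $P(t)/Q(t)\ge P(\tau)/Q(\tau)>P(\infty)/Q(\infty)$, the last step being $C(\tau,\tau)>0$.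

\emph{Step 3: $t>\tau$.} Now the larger cut is $t$. Let $P^*(\tau')=\langle f\mathbf{1}_{<\tau'},\psi\mathbf{1}_{<t}\rangle$ and $Q^*(\tau')=\langle f\mathbf{1}_{<\tau'},\psi\mathbf{1}_{\ge t}\rangle$. Then
\begin{align*}
C(t,\tau')&=P^*(\tau')\big(Q^*(\infty)-Q^*(\tau')\big)-\big(P^*(\infty)-P^*(\tau')\big)Q^*(\tau')\\
&=P^*(\tau')Q^*(\infty)-Q^*(\tau')P^*(\infty).
\end{align*}
The quotient $P^*(\tau')/Q^*(\tau')$ is the average over $(-\infty,\tau')$, with weight $f\cdot k*(\psi\mathbf{1}_{\ge t})$, of $k*(\psi\mathbf{1}_{<t})/k*(\psi\mathbf{1}_{\ge t})$, which is decreasing on $(-\infty,t]$ by Lemma~\ref{lem:mono}(c). So $P^*(\tau)/Q^*(\tau)\ge P^*(t)/Q^*(t)>P^*(\infty)/Q^*(\infty)$, the last step being $C(t,t)>0$.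
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:strict} for $\sigma<1$]
Lemma~\ref{lem:cov} applies to $f=f_2$ and $\psi$: the quotient $\psi/f_2$ is decreasing by Lemma~\ref{lem:factor}, and
\begin{equation}\label{eq:dens}
e^{-(N-\alpha)x}f_2(x)=e^{-(p-\alpha)x}u_2(e^x)^p
\end{equation}
is decreasing because $\alpha\le p$. Let $Y_\infty=\lim_{+\infty}Y\ge0$ and $d\nu=-Y'(\tau)\,d\tau$, a finite, positive, nonzero measure with $Y=Y_\infty+\int\mathbf{1}_{<\tau}\,d\nu(\tau)$. By \eqref{eq:factor} and $\langle\psi,f_2\rangle=Z=\langle\psi,f_2Y\rangle$,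
\[
Z\,\psi(h_1-h_2)(t)=\langle\psi,f_2\rangle\langle\psi\mathbf{1}_{<t},f_2Y\rangle-\langle\psi\mathbf{1}_{<t},f_2\rangle\langle\psi,f_2Y\rangle .
\]
We insert the decomposition of $Y$. The terms with $Y_\infty$ cancel, and
\[
Z\,\psi(h_1-h_2)(t)=\int\big[\langle\psi,f_2\rangle\langle\psi\mathbf{1}_{<t},f_2\mathbf{1}_{<\tau}\rangle-\langle\psi\mathbf{1}_{<t},f_2\rangle\langle\psi,f_2\mathbf{1}_{<\tau}\rangle\big]\,d\nu(\tau).
\]
Write $C(t,\tau)=A_1A_4-A_2A_3$, where $A_1,A_4,A_2,A_3$ are the four inner products in the definition of $C(t,\tau)$, in this order. The bracket is $(A_1+A_2+A_3+A_4)A_1-(A_1+A_2)(A_1+A_3)=A_1A_4-A_2A_3$. It is positive for all $\tau$, so $h_1(t)>h_2(t)$.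

For the constants, note that $\int(k*\psi)f_2(Y-1)=\langle\psi,f_1-f_2\rangle=0$ with $(k*\psi)f_2>0$ and $Y$ continuous and nonconstant. So $Y-1$ takes both signs, and there is $\tau$ with $Y(\tau)=1$. Put $\varphi_\pm=f_2(Y-1)_\pm$, so that $f_1-f_2=\varphi_+-\varphi_-$ with $0\le\varphi_+\le f_1$ and $0\le\varphi_-\le f_2$. The function $e^{-(N-\alpha)x}\varphi_+$ is the product of \eqref{eq:dens} and the decreasing function $(Y-1)_+$, and $\varphi_-=0$ on $(-\infty,\tau]$. By Lemma~\ref{lem:mono}(a) and (b), $e^{-\alpha x}(q_1-q_2)=e^{-\alpha x}(k*\varphi_+)-e^{-\alpha x}(k*\varphi_-)$ is decreasing on $(-\infty,\tau]$. Its limit at $-\infty$ is $V_1-V_2$ by Lemma~\ref{lem:left}. If $V_1\le V_2$, then $q_1\le q_2$ on $(-\infty,\tau]$, and \eqref{eq:factor} gives $h_1(\tau)\le h_2(\tau)$, a contradiction.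
\end{proof}

\section{Sliding}\label{sec:slide}

Proposition~\ref{prop:strict} says nothing about contact at $+\infty$, and we do not exclude it. Contact there determines the shift through the constants $\kappa_1,\kappa_2$ of Lemma~\ref{lem:right}, and it determines the same shift when we slide from the other side. This is enough.

\begin{lemma}\label{lem:slide}
Let $u_1,u_2\in\mathcal{S}_\alpha$. There is $\lambda^+\in\mathbb{R}$ such that $y_1(\cdot+\lambda)\ge y_2$ on $\mathbb{R}$ for all $\lambda\ge\lambda^+$, and such that either $y_1(\cdot+\lambda^+)\equiv y_2$ or $\kappa_1e^{-d\lambda^+}=\kappa_2$.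
\end{lemma}

\begin{proof}
Let $\Lambda^+=\{\lambda:y_1(t+\lambda)\ge y_2(t)\text{ for all }t\}$, a closed set; $y_i$ may be replaced by $h_i$ in its definition.

\emph{$\Lambda^+$ contains all large $\lambda$.} By Lemmas~\ref{lem:left} and~\ref{lem:right} there are $T\ge1$ and $0<c<C$ such that, for $i=1,2$,
\[
ce^{\alpha t}\le h_i(t)\le Ce^{\alpha t}\quad(t\le-T),\qquad c\,\theta(t)\le H-h_i(t)\le C\theta(t)\quad(t\ge T).
\]
Let $m=\inf_{[-T,\infty)}h_1$, which is positive because $h_1\to H$, and choose $T'\ge T$ with $Ce^{-\alpha T'}\le m$. Take $\lambda>0$ so large that $C(1+\lambda)e^{-d\lambda}\le c$, that $ce^{\alpha\lambda}\ge C$, and that $h_1\ge\max_{[-T',T]}h_2$ on $[\lambda-T',\infty)$; the last is possible because this maximum is less than $H$. There are four cases.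
\begin{itemize}
\item If $t\ge T$, then $H-h_1(t+\lambda)\le C\theta(t+\lambda)\le c\,\theta(t)\le H-h_2(t)$ by \eqref{eq:theta}.
\item If $-T'\le t\le T$, then $t+\lambda\ge\lambda-T'$, so $h_1(t+\lambda)\ge h_2(t)$.
\item If $t\le-T'$ and $t+\lambda\ge-T$, then $h_1(t+\lambda)\ge m\ge Ce^{\alpha t}\ge h_2(t)$.
\item If $t\le-T'$ and $t+\lambda\le-T$, then $h_1(t+\lambda)\ge ce^{\alpha\lambda}e^{\alpha t}\ge Ce^{\alpha t}\ge h_2(t)$.
\end{itemize}

\emph{The critical shift.} Let $\lambda^+=\inf\{\lambda_*:[\lambda_*,\infty)\subset\Lambda^+\}$. It is finite, because $y_1(\lambda)\to0<y_2(0)$ as $\lambda\to-\infty$, and $[\lambda^+,\infty)\subset\Lambda^+$ because $\Lambda^+$ is closed. Suppose that $y_1(\cdot+\lambda^+)\not\equiv y_2$. Proposition~\ref{prop:strict}, applied to $u_2$ and the dilate of $u_1$ with profiles translated by $\lambda^+$, gives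
\begin{equation}\label{eq:strictshift}
y_1(\cdot+\lambda^+)>y_2\ \text{ on }\mathbb{R},\qquad e^{\alpha\lambda^+}V_1>V_2 .
\end{equation}
By the definition of $\lambda^+$ there are $\lambda_n<\lambda^+$ with $\lambda_n\to\lambda^+$ and points $t_n$ with $h_1(t_n+\lambda_n)<h_2(t_n)$. Pass to a subsequence along which $t_n$ converges in $[-\infty,\infty]$. If $t_n\to t_0\in\mathbb{R}$, then $h_1(t_0+\lambda^+)\le h_2(t_0)$, against \eqref{eq:strictshift}. If $t_n\to-\infty$, then \eqref{eq:shifted} gives $e^{\alpha\lambda^+}V_1\le V_2$, against \eqref{eq:strictshift}. So $t_n\to+\infty$, and \eqref{eq:shifted} applied to $H-h_1(t_n+\lambda_n)>H-h_2(t_n)$ gives $\kappa_1e^{-d\lambda^+}\ge\kappa_2$. Applied to $H-h_1(t_n+\lambda^+)\le H-h_2(t_n)$ it gives the reverse inequality.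
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(i) Apply Lemma~\ref{lem:slide} to $(u_1,u_2)$, with critical shift $\lambda^+$, and to $(u_2,u_1)$, with critical shift written as $-\lambda^-$. The second application gives $y_1(\cdot+\lambda^-)\le y_2$, and either $y_1(\cdot+\lambda^-)\equiv y_2$ or $\kappa_2e^{d\lambda^-}=\kappa_1$. If neither $y_1(\cdot+\lambda^+)$ nor $y_1(\cdot+\lambda^-)$ were identical to $y_2$, then $\lambda^+=\lambda^-=d^{-1}\log(\kappa_1/\kappa_2)$, and $y_1(\cdot+\lambda^+)\ge y_2\ge y_1(\cdot+\lambda^+)$ would be an identity after all. So $y_1(\cdot+\lambda)\equiv y_2$ for some $\lambda$.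

The first equation in \eqref{eq:riccati} now gives $f_1(\cdot+\lambda)=Af_2$ with a constant $A>0$, and the second gives $q_1(\cdot+\lambda)=q_2$. By \eqref{eq:conv}, $q_1(\cdot+\lambda)=Aq_2$, and $q_2>0$, so $A=1$. With $\mu=e^\lambda$ this reads $(\mu r)^{N-p}u_1(\mu r)^p=r^{N-p}u_2(r)^p$.

(ii) The limits $0$ and $b$ of $y$ come from Lemmas~\ref{lem:left} and~\ref{lem:right}. As they differ, $y$ has no nonzero period. Apply Lemma~\ref{lem:slide} with $u_1=u_2=u$. Both alternatives, $y(\cdot+\lambda^+)\equiv y$ and $e^{-d\lambda^+}=1$, give $\lambda^+=0$. So $y(\cdot+\lambda)\ge y$ and $y(\cdot+\lambda)\not\equiv y$ for each $\lambda>0$, and Proposition~\ref{prop:strict} makes the inequality strict. Finally $b+N-p=pb$, so $(r^bu)^p=e^{bt}f\to C_f$.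
\end{proof}

\begin{remark}
The hypotheses were used as follows. Membership in $D^{1,p}$ with $p<N$ gives $u\to0$ and $f\in L^1$; the resulting decay of $f$ selects the limit $y\to b$. Boundedness of $u$ gives the behavior at $-\infty$. The condition $\alpha>0$ makes $k$ integrable. The condition $\alpha<N-p$ is necessary and sufficient for $V<\infty$, since $u(0^+)\in(0,\infty)$; without it Lemma~\ref{lem:left} is false. The condition $\alpha\le p$ contributes to $\sigma>0$, and beyond that it enters only in \eqref{eq:dens}, where it makes the density $|z|^{-(p-\alpha)}u^p$ radially decreasing.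
\end{remark}

\section{Existence and the proof of Theorem~\ref{thm:A}}\label{sec:exist}

From now on $N\ge3$, $1<p<N/2$ and $\alpha=p$. We obtain a solution of \eqref{eq:pde} from a maximizer for
\[
\Lambda=\sup\big\{\mathcal{I}[v]:v\in D^{1,p}(\mathbb{R}^N),\ \|\nabla v\|_p=1\big\}\in(0,\infty),
\]
so that $\mathcal{I}[v]\le\Lambda\|\nabla v\|_p^{2p}$ for all $v$. Rearrangement reduces the problem to radial functions, and logarithmic variables reduce it to the line. For $w\in W^{1,p}(\mathbb{R})$ let $e(w)=|S|\int|w'-aw|^p\,dt$.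

\begin{lemma}\label{lem:dict}
The formula $u(x)=|x|^{-a}w(\log|x|)$ defines a bijection between $W^{1,p}(\mathbb{R})$ and the radial functions in $D^{1,p}(\mathbb{R}^N)$. We have $\|\nabla u\|_p^p=e(w)$, the quantity $e(w)$ is comparable to $\|w\|_{W^{1,p}}^p$, and $\mathcal{I}[u]=|S|\langle f,f\rangle$ with $f=|w|^p$.
\end{lemma}

\begin{proof}
Let $u\in D^{1,p}$ be radial. As a function of $r$ it is locally absolutely continuous on $(0,\infty)$, with $|\nabla u|=|u'|$. With $w=r^au$ we have $ru'=r^{-a}(w'-aw)$, and $ap=N-p$ gives $|u'|^pr^{N-1}dr=|w'-aw|^p\,dt$. By Hardy's inequality $\|w\|_p^p=|S|^{-1}\int|u|^p|x|^{-p}dx\le Ce(w)$, and then $\|w'\|_p\le\|w'-aw\|_p+a\|w\|_p$. So $\|w\|_{W^{1,p}}^p\le Ce(w)$, and the reverse bound is the triangle inequality. Conversely, let $w\in W^{1,p}(\mathbb{R})$ be the $W^{1,p}$-limit of $w_n\in C_c^\infty(\mathbb{R})$. The corresponding functions $u_n\in C_c^\infty(\mathbb{R}^N\setminus\{0\})$ satisfy $\|\nabla(u_n-u_m)\|_p^p=e(w_n-w_m)\to0$, so they converge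 in $D^{1,p}$, and by Hardy's inequality in $L^p(|x|^{-p}dx)$. In the latter space their limit is $|x|^{-a}w(\log|x|)$, which therefore lies in $D^{1,p}$. Finally, \eqref{eq:polar} with $g=f$ gives $(|x|^{-2p}*|u|^p)(e^te_1)=e^{-pt}(k*f)(t)$, and $|u|^pr^{N-1}dr=e^{pt}f\,dt$.
\end{proof}

The problem on the line is invariant under translations, so a maximizing sequence can lose compactness by spreading out, by drifting to infinity, or by splitting into pieces that move apart. A lower bound on $\sup w_n$ excludes the first, and a translation removes the second. Splitting is excluded because $\mathcal{I}$ is quadratic in $e$: two pieces with $e^1+e^2\le1$ produce at most $\Lambda((e^1)^2+(e^2)^2)$, which is less than $\Lambda$ when both are positive.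

\begin{proposition}\label{prop:max}
There is $u\ge0$ in $D^{1,p}(\mathbb{R}^N)$ with $\|\nabla u\|_p=1$ and $\mathcal{I}[u]=\Lambda$.
\end{proposition}

\begin{proof}
\emph{Reduction to the line.} Let $v^*$ be the symmetric decreasing rearrangement of $|v|$, the nonnegative radially decreasing function whose superlevel sets have the same measure as those of $|v|$. The P\'olya--Szeg\H{o} inequality states that $v^*\in D^{1,p}$ and $\|\nabla v^*\|_p\le\|\nabla v\|_p$. Riesz' rearrangement inequality states that $\iint g_1(x)g_2(x-y)g_3(y)\,dx\,dy$ does not decrease when nonnegative $g_1,g_2,g_3$ are replaced by their rearrangements; since $(|v|^p)^*=(v^*)^p$, it gives $\mathcal{I}[v^*]\ge\mathcal{I}[v]$. So rearrangement does not decrease $\mathcal{I}[v]/\|\nabla v\|_p^{2p}$, and there are radial $u_n\ge0$ with $\|\nabla u_n\|_p=1$ and $\mathcal{I}[u_n]\to\Lambda$. Let $w_n\ge0$ and $f_n=w_n^p$ be as in Lemma~\ref{lem:dict}. The sequence $w_n$ is bounded in $W^{1,p}(\mathbb{R})$, which embeds into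 the bounded H\"older continuous functions. So $f_n$ is bounded in $L^1$, $L^\infty$ and $L^2$. From $\langle f_n,f_n\rangle\le\|k\|_1\|f_n\|_2^2\le\|k\|_1\|f_n\|_1\sup f_n$ we see that $\sup f_n$ is bounded away from $0$. After translating each $w_n$ we have $w_n(0)\ge c>0$. Along a subsequence $w_n\to w$ weakly in $W^{1,p}$ and locally uniformly, with $w\ge0$.

\emph{Cutting.} Choose a further subsequence, denoted $w_j$, with $\|w_j-w\|_{L^p(|t|\le2j)}\le1/j$, and let $A_j=\{j\le|t|\le2j\}$. As $w\in L^p$, we have $\int_{A_j}w_j^p\to0$, and therefore $\|f_j\mathbf{1}_{A_j}\|_2^2\le\sup f_j\int_{A_j}w_j^p\to0$. The set $A_j$ is a union of $j$ non-overlapping shells $\{\rho\le|t|\le\rho+1\}$, and $\|w_j'\|_p$ is bounded. So there is a shell $\Sigma_j=\{\rho_j\le|t|\le\rho_j+1\}\subset A_j$ with $\int_{\Sigma_j}|w_j'|^p\le C/j$. Let $\zeta_j$ be the even function equal to $1$ on $[0,\rho_j]$, equal to $0$ on $[\rho_j+1,\infty)$ and linear in between. Put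
\[
w_j^1=\zeta_jw_j,\qquad w_j^2=(1-\zeta_j)w_j,\qquad e_j^i=e(w_j^i),\qquad f_j^i=(w_j^i)^p .
\]
On $\Sigma_j$ we have $|w_j^i|\le w_j$ and $|(w_j^i)'|\le w_j+|w_j'|$, so both tend to $0$ in $L^p(\Sigma_j)$. Off $\Sigma_j$, at each point one of $w_j^1,w_j^2$ coincides with $w_j$ nearby and the other vanishes. Hence $e_j^1+e_j^2\le1+o(1)$.

\emph{The energy splits.} The remainder $f_j-f_j^1-f_j^2=(1-\zeta_j^p-(1-\zeta_j)^p)f_j$ lies between $0$ and $f_j\mathbf{1}_{A_j}$, so it tends to $0$ in $L^2$. In the cross term $\langle f_j^1,f_j^2\rangle$, replacing $f_j^1$ by $f_j\mathbf{1}_{|t|<j}$ and $f_j^2$ by $f_j\mathbf{1}_{|t|>2j}$ changes each function by at most $f_j\mathbf{1}_{A_j}$, hence the cross term by $o(1)$. After the replacement the supports are at distance at least $j$, and the term is at most $\|k\mathbf{1}_{|\cdot|\ge j}\|_1\|f_j\|_2^2\to0$. So $\langle f_j,f_j\rangle=\langle f_j^1,f_j^1\rangle+\langle f_j^2,f_j^2\rangle+o(1)$.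

\emph{The outer piece vanishes.} By Lemma~\ref{lem:dict}, $|S|\langle f_j^i,f_j^i\rangle\le\Lambda(e_j^i)^2$. Therefore
\[
1\le(e_j^1)^2+(e_j^2)^2+o(1)=(e_j^1+e_j^2)^2-2e_j^1e_j^2+o(1)\le1-2e_j^1e_j^2+o(1),
\]
and $e_j^1e_j^2\to0$. Since $w_j^1(0)=w_j(0)\ge c$ and $e$ controls the supremum norm, $e_j^1$ is bounded away from $0$. So $e_j^2\to0$, that is, $w_j^2\to0$ in $W^{1,p}$. On $|t|\ge2j$ we have $w_j=w_j^2$, so $\|w_j-w\|_p\le1/j+\|w_j^2\|_p+\|w\|_{L^p(|t|\ge2j)}\to0$. From $|w_j^p-w^p|\le p(w_j^{p-1}+w^{p-1})|w_j-w|$ and H\"older's inequality, $f_j\to f:=w^p$ in $L^1$, and then in $L^2$, because these functions are uniformly bounded.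

\emph{Conclusion.} For $u=|x|^{-a}w(\log|x|)$ we get $\mathcal{I}[u]=|S|\langle f,f\rangle=\lim|S|\langle f_j,f_j\rangle=\Lambda$. Since $w_j'-aw_j\to w'-aw$ weakly in $L^p$, we have $e(w)\le1$, and $\Lambda=\mathcal{I}[u]\le\Lambda e(w)^2$ forces $e(w)=1$.
\end{proof}

\begin{lemma}\label{lem:EL}
Let $v\ge0$ satisfy $\|\nabla v\|_p=1$ and $\mathcal{I}[v]=\Lambda$. Then $\Lambda^{-1/p}v$ is a weak solution of \eqref{eq:pde}.
\end{lemma}

\begin{proof}
Let $\phi\in C_c^\infty(\mathbb{R}^N)$ and $0<|\varepsilon|\le1$. The map $\xi\mapsto|\xi|^p$ is $C^1$ with gradient $p|\xi|^{p-2}\xi$. The quotients $(|\nabla v+\varepsilon\nabla\phi|^p-|\nabla v|^p)/\varepsilon$ are bounded by $p(|\nabla v|+|\nabla\phi|)^{p-1}|\nabla\phi|\in L^1$, so dominated convergence gives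
\[
\frac d{d\varepsilon}\Big|_{\varepsilon=0}\|\nabla(v+\varepsilon\phi)\|_p^p=p\int|\nabla v|^{p-2}\nabla v\cdot\nabla\phi\,dx .
\]
The quotients $(|v+\varepsilon\phi|^p-v^p)/\varepsilon$ are bounded by $p(v+|\phi|)^{p-1}|\phi|\in L^s$, $s=\frac N{N-p}$, and converge pointwise to $pv^{p-1}\phi$, hence in $L^s$. As $\mathcal{B}$ is symmetric and bounded on $L^s$, the derivative of $\mathcal{I}[v+\varepsilon\phi]$ at $0$ is $2p\,\mathcal{B}(v^p,v^{p-1}\phi)$. The function $\log\mathcal{I}[v+\varepsilon\phi]-2\log\|\nabla(v+\varepsilon\phi)\|_p^p$ is maximal at $\varepsilon=0$, so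
\[
\int|\nabla v|^{p-2}\nabla v\cdot\nabla\phi\,dx=\Lambda^{-1}\int(|x|^{-2p}*v^p)\,v^{p-1}\phi\,dx .
\]
For $u=\gamma v$ with $\gamma>0$ the two sides of \eqref{eq:weak} carry the factors $\gamma^{p-1}$ and $\gamma^{2p-1}$, so \eqref{eq:weak} holds when $\gamma^p=\Lambda^{-1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Two solutions $U_1,U_2$ of \eqref{eq:ode} lie in $\mathcal{S}_p$, so $U_2=\mu^aU_1(\mu\,\cdot)$ by Theorem~\ref{thm:B}(i). Letting $r\to0$ gives $1=\mu^a$, so $U_1=U_2$. By Proposition~\ref{prop:max} and Lemma~\ref{lem:EL} there is a nonnegative weak solution $u_0\not\equiv0$ of \eqref{eq:pde}, and Theorem~\ref{thm:DLL} applied to $u_0$ yields a solution of \eqref{eq:ode}. So \eqref{eq:ode} has exactly one solution $\widehat U$, and by Theorem~\ref{thm:DLL} every nonnegative weak solution $u\not\equiv0$ has the stated form. Conversely, $u_0$ is a dilate and translate of $\widehat U$, and \eqref{eq:pde} is invariant under these maps. So $\widehat U$ and all functions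 $\lambda^a\widehat U(\lambda(\cdot-x_0))$ are weak solutions; their value at $x_0$ is $\lambda^a$.
\end{proof}

\section{The sharp inequality}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The quotient $\mathcal{I}[v]/\|\nabla v\|_p^{2p}$ has supremum $\Lambda$ and is invariant under nonzero multiples, dilations and translations. The solution $u_0$ in the proof of Theorem~\ref{thm:A} is a multiple of a maximizer and a dilate and translate of $\widehat U$. So $\widehat U$ and all nonzero functions $A\widehat U(\mu(\cdot-x_0))$ maximize the quotient; for $A=0$ both sides of the inequality vanish. Testing \eqref{eq:weak} for $\widehat U$ with $\phi=\widehat U\in D^{1,p}$ gives $\mathcal{I}[\widehat U]=\|\nabla\widehat U\|_p^p$. Hence $\Lambda=\mathcal{I}[\widehat U]/\|\nabla\widehat U\|_p^{2p}=\|\nabla\widehat U\|_p^{-p}$.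

Conversely, let $u\ne0$ give equality. Then $|u|\in D^{1,p}$ has $|\nabla|u||=|\nabla u|$ almost everywhere and $\mathcal{I}[|u|]=\mathcal{I}[u]$, so $|u|/\|\nabla u\|_p$ satisfies the hypotheses of Lemma~\ref{lem:EL}. By that lemma and Theorem~\ref{thm:A}, $|u|=A\widehat U(\mu(\cdot-x_0))$ with $A,\mu>0$. It remains to show that $u$ has a constant sign. On a ball $B$ we have $|u|\ge\delta$ almost everywhere for some $\delta>0$, since $\widehat U$ is positive and continuous. The truncation $\max(-1,\min(1,u/\delta))$ belongs to $W^{1,p}(B)$, has gradient $\delta^{-1}\mathbf{1}_{\{|u|<\delta\}}\nabla u=0$ almost everywhere, and equals $\operatorname{sign}u$. So $\operatorname{sign}u$ is constant on every ball, hence on $\mathbb{R}^N$.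
\end{proof}

\begin{example}
For $N=6$, $p=2$, Theorem~\ref{thm:A} and Example~\ref{ex:six} give $\widehat U=(1+cr^2)^{-2}$ with $c^2=\pi^3/144$. From $-\Delta\widehat U=24c\,\widehat U^2$,
\[
\|\nabla\widehat U\|_2^2=24c\int_{\mathbb{R}^6}\widehat U^3\,dx=\frac{24\pi^3}{c^2}\int_0^\infty\frac{\rho^5\,d\rho}{(1+\rho^2)^6}=24\cdot144\cdot\tfrac12B(3,3)=\frac{288}5 ,
\]
since $B(3,3)=\frac1{30}$. So the sharp constant in Theorem~\ref{thm:C} is $\frac5{288}$ in this case.
\end{example}

\begin{thebibliography}{1}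

\bibitem{DLL}
Wei Dai, Yafei Li, Zhao Liu,
\emph{Radial symmetry and sharp asymptotic behaviors of nonnegative solutions to $D^{1,p}$-critical quasi-linear static Schr\"{o}dinger-Hartree equation involving $p$-Laplacian $-\Delta_{p}$},
arXiv:2402.09079 (2024).

\end{thebibliography}
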